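\title{A convergence law for first-order logic with averaging on $G(n,n^{-\alpha})$, $\alpha$ irrational}

\begin{abstract}
We study real-valued terms on graphs whose vertices carry feature vectors. Terms are built from features, adjacency and equality by Lipschitz functions, suprema over vertices, and averages over all vertices or over the neighbors of a vertex. Adam-Day, Benedikt and Larrauri left open whether this language satisfies a convergence law on the random graph $G(n,n^{-\alpha})$ with independent random features when $\alpha\in(0,1)$ is irrational. We prove that it does: every closed term converges in probability to a constant. The result holds for every edge probability $n^{-\alpha+o(1)}$ and for arbitrary continuous connectives. For rational $\alpha$ some closed term does not converge in probability to a constant, and a single discontinuous connective destroys convergence in distribution. The proof shows that, uniformly over all tuples of vertices, the value of a term is approximately a continuous function of a closure of bounded size around the tuple.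
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Terms on featured graphs}

Fix $d\ge1$. A \emph{featured graph} is a finite simple graph $G=(V,E)$ with $V\neq\emptyset$, together with a feature vector $H(v)\in\mathbb R^d$ for each vertex $v$. We describe featured graphs by real-valued expressions called \emph{terms}, whose variables range over vertices. Terms are generated by the following rules.
\begin{itemize}
\item \emph{Atoms.} Every real constant is a term. So are the feature coordinates $H_i(x)$ for $1\le i\le d$, and the expressions $E(x,y)$ and $x=y$, which take the value $1$ if true and $0$ if false.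
\item \emph{Connectives.} If $F:\mathbb R^k\to\mathbb R$ is Lipschitz and $\tau_1,\dots,\tau_k$ are terms, then $F(\tau_1,\dots,\tau_k)$ is a term.
\item \emph{Supremum.} $\mathrm{Sup}_y\,\tau$ is the largest value of $\tau$ as $y$ ranges over $V$.
\item \emph{Global mean.} $\mathrm{Mean}_y\,\tau=\frac1{|V|}\sum_{y\in V}\tau$.
\item \emph{Local mean.} $\mathrm{Mean}_{y\in N(x)}\,\tau$ is the average of $\tau$ over the set $N(x)$ of neighbors $y$ of $x$, and it is a fixed default value when $x$ has no neighbors.
\end{itemize}
The last three rules bind the variable $y$; in the local mean $x$ remains free. A term without free variables is \emph{closed}. We use the same letter for a variable and for the vertex assigned to it, and write $\tau(G;\bar x)$, or $\tau(\bar x)$, for the value of $\tau$ at the tuple $\bar x=(x_1,\dots,x_k)$.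

The language contains first-order logic. If $\tau$ and $\tau'$ take only the values $0$ and $1$, then so do $1-\tau$, $\min(\tau,\tau')$ and $\mathrm{Sup}_y\,\tau$, and these express negation, conjunction and the existential quantifier. So every first-order sentence about graphs is a closed $\{0,1\}$-valued term. What is added are the features and the two means. For example, $\mathrm{Mean}_x\mathrm{Mean}_y\,E(x,y)$ equals $2|E|/|V|^2$, and $\mathrm{Sup}_x\mathrm{Mean}_{y\in N(x)}H_1(y)$ is the largest average of the first feature over a neighborhood. A supremum is decided by one vertex, however atypical, while a mean ignores any vanishing fraction of the vertices, and the two may be nested in any order.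

\subsection{The question}

Let $p(n)\in(0,1)$ and let $\mathcal D$ be a fixed Borel probability distribution on a bounded subset of $\mathbb R^d$. The random featured graph $\mathbb G_n$ has $n$ vertices; each pair of vertices is an edge with probability $p(n)$, as in the Erd\H{o}s--R\'enyi graph $G(n,p(n))$; each vertex receives a feature with distribution $\mathcal D$; and all these choices are independent. An event holds \emph{asymptotically almost surely} (a.a.s.) if its probability tends to $1$ as $n\to\infty$. Throughout, $\Omega$ denotes the support of $\mathcal D$, the set of points $z$ such that every open ball centered at $z$ has positive $\mathcal D$-measure. It is compact and $\mathcal D(\Omega)=1$, so we may assume that all features lie in $\Omega$.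

A closed term $\tau$ evaluates to a real random variable $\tau(\mathbb G_n)$. The language satisfies a \emph{convergence law} for $p(n)$ if for every closed term $\tau$ the variables $\tau(\mathbb G_n)$ converge in distribution: $\Pr(\tau(\mathbb G_n)\le y)$ converges to the distribution function of a limit random variable at every continuity point $y$ of that function. A stronger property is convergence in probability to a constant $c$, meaning $\Pr(|\tau(\mathbb G_n)-c|>\varepsilon)\to0$ for every $\varepsilon>0$. It is stronger because $\Pr(\tau(\mathbb G_n)\le y)$ then tends to $0$ for $y<c$ and to $1$ for $y>c$. For a $\{0,1\}$-valued term it forces $c\in\{0,1\}$ and says that the corresponding property holds a.a.s.\ or fails a.a.s., which is a zero--one law.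

For first-order logic, Shelah and Spencer proved a zero--one law for $p(n)=n^{-\alpha}$ with $\alpha\in(0,1)$ irrational. For the term language above, the following is known. In the dense case, where $p\in(0,1)$ is constant, every closed term converges a.a.s.\ to a constant. In the linear sparse case $p(n)=c/n$ with constant $c>0$, every closed term converges in distribution. For the language without $\mathrm{Sup}$, a strong form of convergence is known also for rational-root growth such as $p(n)=n^{-1/2}$, a case in which first-order logic has no convergence law. Adam-Day, Benedikt and Larrauri \cite{ABL} write: ``We also leave open the case of $n^{-\alpha}$ for $\alpha$ irrational.'' The problem is thus: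
\begin{quote}
Does the term language satisfy a convergence law for $p(n)=n^{-\alpha}$ with $\alpha\in(0,1)$ irrational?
\end{quote}

A first-moment heuristic suggests the answer. The expected number of copies of a fixed graph with $v$ vertices and $e$ edges is of order $n^vp^e=n^{v-\alpha e}$. For rational $\alpha$ the exponent can vanish: at $\alpha=2/3$ the expected number of complete graphs on four vertices tends to $1/24$, and Section~\ref{sec:converse} shows that their existence remains random in the limit. For irrational $\alpha$ the exponent $v-\alpha e$ with $v\ge1$ is never zero, so every such expectation tends to zero or to infinity at a polynomial rate. A mean of an indicator is a ratio of two counts, and one expects it to be governed by the configuration with the largest exponent, all others being smaller by a power of $n$. So one guesses that nothing random survives. What has to be proved is that this heuristic holds around \emph{every} tuple of vertices at once, since a supremum outside a mean seeks out the tuple at which the mean is least typical.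

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\alpha\in(0,1)$ be irrational and $p(n)=n^{-\alpha}$. For every closed term $\tau$ there is a constant $c_\tau$ such that $\tau(\mathbb G_n)\to c_\tau$ in probability. In particular, the term language satisfies a convergence law.
\end{theorem}

The proof gives more. We write $p(n)=n^{-\alpha+o(1)}$ if $\log p(n)/\log n\to-\alpha$.

\begin{theorem}\label{thm:plus}
Let $\alpha\in(0,1)$ be irrational. The conclusion of Theorem~\ref{thm:main} holds for every $p(n)=n^{-\alpha+o(1)}$ and for the language whose connectives are arbitrary continuous functions $F:\mathbb R^k\to\mathbb R$. Moreover, for every term $\tau(x_1,\dots,x_k)$ of this language there is a continuous function $f:\Omega^k\to\mathbb R$ such that the value of $\tau$ at $k$ fixed distinct vertices converges in distribution to $f(\xi_1,\dots,\xi_k)$, where $\xi_1,\dots,\xi_k$ are independent with distribution $\mathcal D$.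
\end{theorem}

The next two theorems are converses, one in the exponent and one in the connectives.

\begin{theorem}\label{thm:rational}
Let $\alpha\in(0,1)$ and $p(n)=n^{-\alpha}$. Every closed term converges in probability to a constant if and only if $\alpha$ is irrational.
\end{theorem}

\begin{theorem}\label{thm:continuous}
Let $\alpha\in(0,1)$ be irrational, let $p(n)=n^{-\alpha}$, and let $\mathcal F$ be a class of functions $\mathbb R^k\to\mathbb R$ $(k\ge1)$ that contains all Lipschitz functions. The language with connectives from $\mathcal F$ satisfies a convergence law if and only if every $F\in\mathcal F$ is continuous.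
\end{theorem}

Section~\ref{sec:weights} introduces the exponent $v-\alpha e$ as a weight on pairs of vertex sets and works out an example with triangles. Section~\ref{sec:closure} attaches to each set of vertices a closure of bounded size. Section~\ref{sec:counting} counts the ways in which a closed set can be extended. Section~\ref{sec:induction} proves by induction on terms that the closure determines the value, which gives Theorems~\ref{thm:main} and~\ref{thm:plus}. Section~\ref{sec:converse} proves the converses.

In Sections~\ref{sec:weights}--\ref{sec:induction}, $\alpha\in(0,1)$ is irrational, $p=p(n)=n^{-\alpha+o(1)}$, connectives are continuous, and $G=\mathbb G_n$ has vertex set $V$. For fixed integers $u,e\ge0$ we have $n^up^e=n^{u-\alpha e+o(1)}$. Every $o(1)$ is a deterministic sequence that does not depend on the vertices under discussion. A finite intersection of a.a.s.\ events is a.a.s., and for this reason we always reduce to finitely many configurations of bounded size.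

\section{Weights, and an example with triangles}\label{sec:weights}

\subsection{Weights and two basic estimates}

Let $\Gamma$ be a finite graph and $X\subseteq Y\subseteq V(\Gamma)$. Let $e(Y/X)$ be the number of edges with both ends in $Y$ and not both ends in $X$. The \emph{weight} of $Y$ over $X$ is
\[
\delta(Y/X)=|Y\setminus X|-\alpha\,e(Y/X),\qquad \delta(Y)=\delta(Y/\emptyset).
\]
We write $\delta_\Gamma$ when the graph must be named; the weight depends only on the induced subgraph $\Gamma[Y]$. It measures abundance: if the vertices of $X$ are placed at fixed vertices of $G$, the expected number of ways to place $Y\setminus X$ so that the $e(Y/X)$ new edges are present is $n^{\delta(Y/X)+o(1)}$. Vertices and edges are counted additively, so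
\begin{equation}\label{eq:add}
\delta(Z/X)=\delta(Z/Y)+\delta(Y/X)\qquad(X\subseteq Y\subseteq Z).
\end{equation}

\begin{lemma}[First moment]\label{lem:first}
For fixed $Q\in\mathbb N$ and $\beta\in\mathbb R$, the expected number of sets $U\subseteq V$ with $|U|\le Q$ and $\delta_G(U)\le\beta$ is at most $n^{\beta+o(1)}$.
\end{lemma}

\begin{proof}
There are finitely many graphs on $\{1,\dots,u\}$ with $u\le Q$. For such a graph with $e$ edges, the expected number of sets $U$ with $G[U]$ isomorphic to it is at most $n^up^e=n^{u-\alpha e+o(1)}$, and only graphs with $u-\alpha e\le\beta$ are counted.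
\end{proof}

Besides the inequalities of Markov and Chebyshev we use two tail bounds. If $X$ is binomial with mean $\mu$, then $\Pr(X\le\mu/2)\le e^{-\mu/8}$ (Chernoff). If $\bar Z$ is the average of $N$ independent indicator variables with common mean $\pi$, then $\Pr(|\bar Z-\pi|>\varepsilon)\le2e^{-2\varepsilon^2N}$ (Hoeffding).

\begin{lemma}[Neighborhood statistics]\label{lem:nbhd}
Let $P_1,\dots,P_q$ be a Borel partition of $\Omega$ and let $\varepsilon'>0$. A.a.s., every $x\in V$ has $|N(x)|\ge(n-1)p/2=n^{1-\alpha+o(1)}$, and for each of the sets $N=N(x)$, $x\in V$, and $N=V$, and for each $l$, the fraction of $y\in N$ with $H(y)\in P_l$ is within $\varepsilon'$ of $\mathcal D(P_l)$.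
\end{lemma}

\begin{proof}
Let $\mu=(n-1)p$. The degree of $x$ is binomial with mean $\mu$, so some degree is at most $\mu/2$ with probability at most $ne^{-\mu/8}$. This tends to $0$ because $\alpha<1$ makes $\mu$ grow like a positive power of $n$. Condition on a graph with all degrees at least $\mu/2$. The features are still independent with distribution $\mathcal D$, so for each of the $n+1$ sets $N$, all of size at least $\mu/2$, Hoeffding's inequality bounds the probability that some fraction deviates by $2qe^{-\varepsilon'^2\mu}$. The sum $2q(n+1)e^{-\varepsilon'^2\mu}$ tends to $0$.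
\end{proof}

\subsection{An example with triangles}\label{sec:example}

Let $2/3<\alpha<1$, $p=n^{-\alpha}$, $d=1$, let $\mathcal D$ be uniform on $[0,1]$, and write $H$ for $H_1$. Four weights matter. A neighbor of a given vertex has weight $1-\alpha>0$, and a triangle over the empty set has weight $3-3\alpha>0$. A triangle through a given vertex has weight $2-3\alpha<0$, and a common neighbor of two given vertices has weight $1-2\alpha<0$. Consider
\begin{align*}
\sigma_1(x)&=\mathrm{Sup}_y\min\bigl(E(x,y),H(y)\bigr),\\
\sigma_2(x)&=\mathrm{Sup}_y\mathrm{Sup}_z\min\bigl(E(x,y),E(y,z),E(z,x),H(y)\bigr),\\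
\sigma_3(x)&=\mathrm{Mean}_{y\in N(x)}\,\sigma_2(y).
\end{align*}

\emph{An abundant extension.} The term $\sigma_1(x)$ is the largest feature of a neighbor of $x$. Each other vertex is, independently, a neighbor of $x$ with feature above $1-\varepsilon$ with probability $\varepsilon p$. So $\sigma_1(x)\le1-\varepsilon$ for some $x$ with probability at most $ne^{-\varepsilon p(n-1)}\to0$. Thus $\sigma_1$ is close to $1$ at all vertices: the extension exists everywhere, with any feature from the support.

\emph{A scarce extension.} The term $\sigma_2(x)$ is the largest feature of a vertex that shares a triangle with $x$, and $0$ if there is none. The expected number of vertices in triangles is at most $n^3p^3=o(n)$, so $\mathrm{Mean}_x\,\sigma_2(x)\to0$ in probability by Markov's inequality. On the other hand $\mathrm{Sup}_x\,\sigma_2(x)\to1$. Indeed, a.a.s.\ the set $U$ of vertices with feature above $1-\varepsilon$ has at least $\varepsilon n/2$ elements. Given such a $U$, the number of triangles inside $U$ has mean at least $cn^3p^3$ for a constant $c>0$ and variance at most $n^3p^3+n^4p^5$, since only equal triples and triples sharing two vertices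 are correlated. The ratio of the variance to the squared mean is $O(n^{-(3-3\alpha)}+n^{-(2-\alpha)})$, so Chebyshev's inequality gives a triangle inside $U$ a.a.s. Hence $\sigma_2$ is not close to a constant, nor to a function of $H(x)$, at all vertices. A uniform description of $\sigma_2(x)$ must look at the triangle partners of $x$ and at their features.

\emph{A mean inside a supremum.} We show that $\mathrm{Sup}_x\,\sigma_3(x)\to0$ in probability. Let $Y(x)$ be the set of neighbors of $x$ that lie in a triangle, so that $0\le\sigma_3(x)\le|Y(x)|/|N(x)|$. By Lemma~\ref{lem:nbhd} it suffices to find $\eta>0$ such that a.a.s.\ $|Y(x)|\le n^{1-\alpha-\eta}$ for all $x$. For one $x$, counting triangles through $x$ and triangles avoiding $x$ gives $\mathbb E|Y(x)|\le n^2p^3+n^3p^4\le2n^{3-4\alpha}$. Markov's inequality then bounds the failure probability by $2n^{-(3\alpha-2)+\eta}$, and since $3\alpha-2<1$ this does not survive a union bound over the $n$ choices of $x$.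

The remedy is to count $M$-tuples of elements of $Y(x)$: the gain $n^{-(3\alpha-2)}$ is then collected $M$ times, while the factor $n$ for $x$ is paid once. Fix for each $y\in Y(x)$ a triangle $yzw$. Given $y_1,\dots,y_M\in Y(x)$, not necessarily distinct, with triangles $y_iz_iw_i$, put $B_0=\{x\}$ and $B_i=B_{i-1}\cup\{y_i,z_i,w_i\}$. We bound $\delta(B_i/B_{i-1})$.
\begin{itemize}
\item If $y_i\in B_{i-1}$, then according as $0$, $1$ or $2$ of $z_i,w_i$ are new, the weight is at most $0$, $1-2\alpha$ or $2-3\alpha$. So it is at most $0=(1-\alpha)-(1-\alpha)$.
\item If only $y_i$ is new, it brings the edges $y_iz_i$ and $y_iw_i$, and the weight is at most $(1-\alpha)-\alpha$.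
\item If $y_i$ and exactly one of $z_i,w_i$ are new, say $w_i$, the edges $xy_i$, $w_iy_i$, $w_iz_i$ are new, and the weight is at most $(1-\alpha)-(2\alpha-1)$.
\item If all three are new, the edge $xy_i$ and the three edges of the triangle are new, and the weight is at most $(1-\alpha)-(3\alpha-2)$.
\end{itemize}
Since $3\alpha-2$ is smaller than both $\alpha$ and $2\alpha-1$, in every case $\delta(B_i/B_{i-1})\le1-\alpha-\eta_0$ with $\eta_0=\min(1-\alpha,3\alpha-2)>0$. By \eqref{eq:add}, $B_M$ has at most $Q=1+3M$ vertices and weight at most $\beta=1+M(1-\alpha-\eta_0)$. At most $Q^M$ tuples give the same $B_M$. If $|Y(x)|>n^{1-\alpha-\eta_0/2}$ for some $x$, then $G$ has at least $Q^{-M}n^{M(1-\alpha-\eta_0/2)}$ sets of size at most $Q$ and weight at most $\beta$. By Lemma~\ref{lem:first} and Markov's inequality this has probability at most $n^{1-M\eta_0/2+o(1)}$, which tends to $0$ for fixed $M>2/\eta_0$.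

The general proof has the same three parts. Scarce extensions of a tuple are few, and we collect them in a closure (Section~\ref{sec:closure}). Abundant extensions exist over every base with all admissible features (Lemma~\ref{lem:many}). All but a polynomially small fraction of them carry no additional structure (Lemma~\ref{lem:few}).

\section{Rigid pairs, safe pairs and closure}\label{sec:closure}

In Lemma~\ref{lem:closure} below the graph is arbitrary; randomness enters in Lemma~\ref{lem:bounded}. We need three more properties of the weight. Since $\alpha$ is irrational, $v-\alpha e\neq0$ for integers $v\ge1$, $e\ge0$, so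
\begin{equation}\label{eq:nonzero}
\delta(Y/X)\neq0\qquad(X\subsetneq Y).
\end{equation}
Enlarging the base can only lower the weight of what is added: for all sets $Y,Z$,
\begin{equation}\label{eq:sub}
\delta\bigl((Y\cup Z)/Z\bigr)\le\delta\bigl(Y/(Y\cap Z)\bigr).
\end{equation}
Both sides count the vertices of $Y\setminus Z$, and an edge inside $Y$ but not inside $Y\cap Z$ has an end outside $Z$, so it is also counted on the left. Finally, negative weights of bounded size stay away from zero. For $t\ge1$ let
\[
\gamma_t=\min\{\alpha e-v:\ 1\le v\le t,\ e\in\mathbb N,\ \alpha e>v\},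
\]
and let $\gamma_0=\infty$. For each $v$ only the least $e$ with $\alpha e>v$ matters, so $\gamma_t>0$, and
\begin{equation}\label{eq:gap}
\delta(Y/X)<0\ \text{ and }\ |Y\setminus X|\le t\quad\text{imply}\quad\delta(Y/X)\le-\gamma_t .
\end{equation}

\begin{definition}\label{def:rigid}
Let $X,Y$ be vertex sets of a finite graph and let $t\ge0$ be an integer.
\begin{itemize}
\item The pair $(X,Y)$ with $X\subsetneq Y$ is \emph{rigid} if $\delta(Y/S)<0$ for all $S$ with $X\subseteq S\subsetneq Y$.
\item The pair $(X,Y)$ with $X\subseteq Y$ is \emph{safe} if $\delta(S/X)>0$ for all $S$ with $X\subsetneq S\subseteq Y$.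
\item The set $X$ is \emph{$t$-closed} if $\delta(Y/X)>0$ for all $Y\supseteq X$ with $0<|Y\setminus X|\le t$.
\end{itemize}
\end{definition}

A pair is safe if every part of the extension is abundant. A pair is rigid if the extension is scarce and remains so whichever part of it is already given; this is what makes rigidity stable when the base grows. In Section~\ref{sec:example}, a vertex with a neighbor is a safe pair, the empty set with a triangle is a safe pair (the weights are $1$, $2-\alpha$, $3-3\alpha$), and a vertex with a triangle through it is a rigid pair (the weights are $2-3\alpha$ and $1-2\alpha$). The pair $(X,X)$ is safe, every set is $0$-closed, and directly from the definitions,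
\begin{equation}\label{eq:closedsafe}
X\ \text{is $t$-closed},\ X\subseteq Y,\ |Y\setminus X|\le t\quad\text{imply}\quad (X,Y)\ \text{is safe}.
\end{equation}

\begin{lemma}\label{lem:closure}
Let $\Gamma$ be a finite graph and $t\ge0$.
\begin{enumerate}
\item[(a)] If $\delta(Y/X)<0$, there is $Y'$ with $X\subsetneq Y'\subseteq Y$ and $(X,Y')$ rigid. A set $X$ is $t$-closed if and only if there is no rigid pair $(X,Y)$ with $|Y\setminus X|\le t$.
\item[(b)] Let $(X,Y)$ be rigid, $|Y\setminus X|\le t$ and $X\subseteq Z$. If $Y\not\subseteq Z$, then $\delta((Y\cup Z)/Z)\le-\gamma_t$. In all cases $\delta((Y\cup Z)/Z)\le0$. If $Z$ is $t$-closed, then $Y\subseteq Z$.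
\item[(c)] An intersection of $t$-closed sets is $t$-closed. Hence every set $A$ has a least $t$-closed superset $\operatorname{cl}_t(A)=\operatorname{cl}^\Gamma_t(A)$. It is monotone in $A$ and in $t$, and $\operatorname{cl}_0(A)=A$.
\item[(d)] If $\operatorname{cl}_t^\Gamma(A)\subseteq U\subseteq V(\Gamma)$, then $\operatorname{cl}_t^{\Gamma[U]}(A)=\operatorname{cl}_t^\Gamma(A)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take $Y'$ of minimum size with $X\subsetneq Y'\subseteq Y$ and $\delta(Y'/X)<0$. For $X\subseteq S\subsetneq Y'$ we have $\delta(S/X)\ge0$, by minimality or because $S=X$. So $\delta(Y'/S)=\delta(Y'/X)-\delta(S/X)<0$ by \eqref{eq:add}, and $(X,Y')$ is rigid. If $(X,Y)$ is rigid with at most $t$ new vertices, then $\delta(Y/X)<0$ and $X$ is not $t$-closed. Conversely, if $X$ is not $t$-closed, some $Y$ with $0<|Y\setminus X|\le t$ has $\delta(Y/X)\le0$. By \eqref{eq:nonzero} the inequality is strict, and the first part yields a rigid pair.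

(b) If $Y\not\subseteq Z$, then $X\subseteq Y\cap Z\subsetneq Y$, so \eqref{eq:sub} and rigidity give $\delta((Y\cup Z)/Z)\le\delta(Y/(Y\cap Z))<0$. As $0<|Y\setminus Z|\le t$, the weight is at most $-\gamma_t$ by \eqref{eq:gap}, and $Z$ is not $t$-closed. If $Y\subseteq Z$, the weight is $\delta(Z/Z)=0$.

(c) Let $C_1,C_2$ be $t$-closed. If $(C_1\cap C_2,Y)$ were rigid with at most $t$ new vertices, (b) would give $Y\subseteq C_1$ and $Y\subseteq C_2$, contradicting $Y\supsetneq C_1\cap C_2$. So $C_1\cap C_2$ is $t$-closed by (a). The set $V(\Gamma)$ is $t$-closed, so the intersection of all $t$-closed supersets of $A$ is the least one. If $A\subseteq A'$ and $t\le s$, then $\operatorname{cl}_s(A')$ is $s$-closed, hence $t$-closed, and contains $A$, so it contains $\operatorname{cl}_t(A)$.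

(d) Let $D=\operatorname{cl}_t^\Gamma(A)$ and $D'=\operatorname{cl}_t^{\Gamma[U]}(A)$. Weights of subsets of $U$ are the same in $\Gamma$ and in $\Gamma[U]$. So $D$ is $t$-closed in $\Gamma[U]$, and $D'\subseteq D$. Suppose $(D',Y)$ is rigid in $\Gamma$ with at most $t$ new vertices. By (b) with $Z=D$ we get $Y\subseteq D\subseteq U$, so $(D',Y)$ is rigid in $\Gamma[U]$, which contradicts that $D'$ is $t$-closed there. By (a), $D'$ is $t$-closed in $\Gamma$, and $D\subseteq D'$.
\end{proof}

\begin{remark}\label{rem:irrational}
The second statement of (a) is the only place where \eqref{eq:nonzero}, and with it the irrationality of $\alpha$, is used directly; all later uses pass through it. For rational $\alpha$, a set can fail to be $t$-closed because of an extension of weight exactly zero. Section~\ref{sec:converse} turns such an extension of the empty set into a counterexample.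
\end{remark}

For a tuple $\bar x$ we write $\operatorname{cl}_t(\bar x)$ for the closure of its set of entries, and $\bar xy$ for the tuple $(x_1,\dots,x_k,y)$. In the example, part (b) puts all triangle partners of $x$ into $\operatorname{cl}_2(x)$, so $\sigma_2(x)$ can be read off from this closure. Closures are useful because they are small. Each rigid step lowers the weight by a fixed amount, the weight starts at no more than $k$, and a random graph has no bounded set of negative weight.

\begin{lemma}[Closures are bounded]\label{lem:bounded}
Let $\kappa(k,0)=k$ and $\kappa(k,t)=k+t\lfloor k/\gamma_t\rfloor$ for $t\ge1$. For all $k,t\ge0$, a.a.s.\ $|\operatorname{cl}_t^G(A)|\le\kappa(k,t)$ for all $A\subseteq V$ with $|A|\le k$. In particular, a.a.s.\ $\operatorname{cl}_t^G(\emptyset)=\emptyset$.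
\end{lemma}

\begin{proof}
For $t=0$ this is $\operatorname{cl}_0(A)=A$. Let $t\ge1$, $i_0=\lfloor k/\gamma_t\rfloor+1$ and $Q=k+i_0t$. A set $U$ with $|U|\le Q$ and $\delta(U)<0$ has $\delta(U)\le-\gamma_Q$ by \eqref{eq:gap}. By Lemma~\ref{lem:first} the expected number of such sets is at most $n^{-\gamma_Q+o(1)}$, so a.a.s.\ there is none. Assume this.

Put $X_0=A$. While $X_i$ is not $t$-closed, use Lemma~\ref{lem:closure}(a) to choose a rigid pair $(X_i,X_{i+1})$ with at most $t$ new vertices. By Lemma~\ref{lem:closure}(b) with $Z=\operatorname{cl}_t(A)$ and induction, all $X_i$ lie in $\operatorname{cl}_t(A)$. The last $X_i$ is $t$-closed and contains $A$, so it equals $\operatorname{cl}_t(A)$. Since $\delta(X_0)\le k$ and $\delta(X_{i+1}/X_i)\le-\gamma_t$, we have $\delta(X_i)\le k-i\gamma_t$. If the process made $i_0$ steps, then $|X_{i_0}|\le Q$ and $\delta(X_{i_0})<0$, which is excluded. So it makes at most $\lfloor k/\gamma_t\rfloor$ steps, each adding at most $t$ vertices.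
\end{proof}

\section{Counting embeddings of a safe pair}\label{sec:counting}

In this section $\Lambda$ is a fixed finite graph and $R\subsetneq V(\Lambda)$ is a set such that $(R,V(\Lambda))$ is safe. Put
\[
W=V(\Lambda)\setminus R,\quad r=|R|,\quad m=|W|\ge1,\quad e=e(V(\Lambda)/R),\quad\theta=m-\alpha e,
\]
\[
c_0=\min_{\emptyset\neq S\subseteq W}\delta_\Lambda\bigl((R\cup S)/R\bigr).
\]
Safety says that $c_0>0$, and $S=W$ gives $c_0\le\theta$. For an injection $b:R\to V$, an \emph{embedding over $b$} is an injection $g:V(\Lambda)\to V$ that extends $b$ and maps each edge of $\Lambda$ not inside $R$ to an edge of $G$. For fixed $b$ the expected number of embeddings is $n^{\theta+o(1)}$. We need a matching lower bound and an upper bound for the embeddings with extra structure, both for all $b$ at once.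

\subsection{Many embeddings}

The second moment method shows that the count is concentrated for one $b$, but with failure probability only about $n^{-c_0}$, while there are up to $n^r$ choices of $b$. We therefore split $V$ into a constant number of blocks. The counts in different blocks are independent, so the probability that all of them fail is a high power of $n^{-c_0}$.

\begin{lemma}\label{lem:many}
Let $O_1,\dots,O_q\subseteq\mathbb R^d$ be Borel sets with $\mathcal D(O_l)>0$. There is $c>0$ such that a.a.s., for every injection $b:R\to V$ and every map $\ell:W\to\{1,\dots,q\}$, there are at least $cn^mp^e=n^{\theta+o(1)}$ embeddings $g$ over $b$ with $H(g(w))\in O_{\ell(w)}$ for all $w\in W$.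
\end{lemma}

\begin{proof}
Fix an integer $N>2r/c_0$ and, for each $n\ge N$, a partition $V=V_1\cup\dots\cup V_N$ into sets of size at least $\lfloor n/N\rfloor\ge n/(2N)$. Let $\pi=\min_l\mathcal D(O_l)$. The number of vertices of $V_i$ with feature in $O_l$ is binomial with mean at least $\pi n/(2N)$, so by Chernoff's bound a.a.s.\ it is at least $\pi n/(4N)$ for all $i$ and $l$. Condition on features with this property. The edges are still independent with probability $p$.

Fix $b$, with image $B$, fix $\ell$ and fix $i$. A \emph{candidate} is an injection $g:V(\Lambda)\to V$ extending $b$ with $g(W)\subseteq V_i\setminus B$ and $H(g(w))\in O_{\ell(w)}$ for all $w\in W$. Choosing the images one at a time shows that the number $T_i$ of candidates is at least $(\pi n/(4N)-r-m)^m\ge c_1n^m$ for large $n$, where $c_1=(\pi/(8N))^m$. A candidate $g$ \emph{requires} the $e$ distinct pairs that are images of edges of $\Lambda$ not inside $R$. Let $I_g$ be the indicator that all of them are edges, and let $X_i=\sum_gI_g$, so that $\lambda_i:=\mathbb EX_i=T_ip^e\ge c_1n^mp^e$.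

For candidates $g,g'$ let $S=\{w\in W:g(w)\in g'(W)\}$ and $e_S=e((R\cup S)/R)$. Let $\{g(u),g(u')\}$ be a pair required by both. If $u\in W$, then $g(u)$ lies in the image of $g'$ and outside $B$, so $u\in S$; the same holds for $u'$. Thus $uu'$ is an edge inside $R\cup S$ and not inside $R$, and $g,g'$ have at most $e_S$ required pairs in common. If $S=\emptyset$ they have none and $I_g,I_{g'}$ are independent. Otherwise $\operatorname{Cov}(I_g,I_{g'})\le\mathbb E\,I_gI_{g'}\le p^{2e-e_S}$. For given $S$ there are at most $n^m\cdot m^m\cdot n^{m-|S|}$ pairs $(g,g')$: choose $g$, then the preimages under $g'$ of the vertices of $g(S)$, then the remaining values of $g'$. Therefore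
\[
\operatorname{Var}X_i\le\sum_{S\neq\emptyset}m^mn^{2m-|S|}p^{2e-e_S}\le\lambda_i^2\,\frac{m^m}{c_1^2}\sum_{S\neq\emptyset}n^{-|S|}p^{-e_S}\le\lambda_i^2\,n^{-c_0+o(1)},
\]
because $n^{-|S|}p^{-e_S}=n^{-\delta((R\cup S)/R)+o(1)}$. This is where safety is used. Chebyshev's inequality gives $\Pr(X_i<\lambda_i/2)\le4n^{-c_0+o(1)}\le n^{-c_0/2}$ for large $n$, uniformly in $b$, $\ell$ and $i$.

The variable $X_i$ depends only on pairs with one end in $V_i\setminus B$ and the other in $(V_i\setminus B)\cup B$. These sets of pairs are disjoint for different $i$, so $X_1,\dots,X_N$ are independent, and all of them fall below half their means with probability at most $n^{-Nc_0/2}$. There are at most $n^rq^m$ pairs $(b,\ell)$, and $q^mn^{r-Nc_0/2}\to0$ by the choice of $N$. So a.a.s.\ every $(b,\ell)$ has some $i$ with $X_i\ge\lambda_i/2$, and $c=c_1/2$ works.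
\end{proof}

\subsection{Few bad embeddings}

An embedding guarantees that certain edges are present. To evaluate a term at a newly embedded vertex we must know the closure there exactly, so we must exclude further edges inside the image and rigid extensions hanging on it.

\begin{definition}\label{def:good}
Fix $t\ge0$. Let $C\subseteq V$ and let $b:\Lambda[R]\to G[C]$ be an isomorphism. An embedding $g$ over $b$ is \emph{$t$-good} if $g$ is an isomorphism from $\Lambda$ onto $G[g(V(\Lambda))]$ and $g(V(\Lambda))$ is $t$-closed in $G$. Otherwise it is \emph{$t$-bad}.
\end{definition}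

\begin{lemma}\label{lem:few}
There is $\eta>0$, depending on $\Lambda$, $R$ and $t$, such that a.a.s., for every $t$-closed set $C\subseteq V$ and every isomorphism $b:\Lambda[R]\to G[C]$, there are at most $n^{\theta-\eta}$ $t$-bad embeddings over $b$.
\end{lemma}

\begin{proof}
Let $\eta_0=\min\{\alpha,\gamma_t,c_0\}>0$ and $\eta=\eta_0/2$. We follow the count of $M$-tuples in Section~\ref{sec:example}. Fix $C$ and $b$. To each bad $g$ we attach $W_g=g(W)$, so that the image of $g$ is $C\cup W_g$, and a witness $D_g$. If $g$ is not an isomorphism onto $G[C\cup W_g]$, put $D_g=\emptyset$. Otherwise $C\cup W_g$ is not $t$-closed, and by Lemma~\ref{lem:closure}(a) we can choose a nonempty $D_g$ disjoint from $C\cup W_g$ with $|D_g|\le t$ and $(C\cup W_g,\,C\cup W_g\cup D_g)$ rigid.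

Let $g_1,\dots,g_M$ be bad embeddings over $b$, not necessarily distinct. Write $W_i=W_{g_i}$, $D_i=D_{g_i}$, and put $B_0=C$, $B_i=B_{i-1}\cup W_i\cup D_i$. We claim that
\begin{equation}\label{eq:step}
\delta_G(B_i/B_{i-1})\le\theta-\eta_0\qquad(1\le i\le M).
\end{equation}
By \eqref{eq:add}, $\delta(B_i/B_{i-1})=\delta_1+\delta_2$ with
\[
\delta_1=\delta\bigl((B_{i-1}\cup W_i)/B_{i-1}\bigr),\qquad\delta_2=\delta\bigl(B_i/(B_{i-1}\cup W_i)\bigr).
\]
We have $\delta_2\le0$: if $D_i=\emptyset$ then $\delta_2=0$, and otherwise this is Lemma~\ref{lem:closure}(b) for the rigid pair $(C\cup W_i,\,C\cup W_i\cup D_i)$ and $Z=B_{i-1}\cup W_i$.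

\emph{Case 1: $W_i$ meets $B_{i-1}$.} Let $S=g_i^{-1}(W_i\cap B_{i-1})\neq\emptyset$. Apply \eqref{eq:sub} with $Y=C\cup W_i$ and $Z=B_{i-1}$, so that $Y\cap Z=g_i(R\cup S)$. Since $g_i$ maps the edges of $\Lambda$ not inside $R\cup S$ to edges of $G$ inside $Y$ and not inside $Y\cap Z$,
\[
\delta_1\le\delta_G\bigl(Y/(Y\cap Z)\bigr)\le\delta_\Lambda\bigl(V(\Lambda)/(R\cup S)\bigr)=\theta-\delta_\Lambda\bigl((R\cup S)/R\bigr)\le\theta-c_0 .
\]

\emph{Case 2: $W_i$ is disjoint from $B_{i-1}$.} Now $\delta_1=m-\alpha e'$, where $e'$ counts the edges inside $B_{i-1}\cup W_i$ with an end in $W_i$. These include the images of the $e$ edges of $\Lambda$ not inside $R$, all of which lie inside $C\cup W_i$. So $\delta_1\le\theta$, and $\delta_1\le\theta-\alpha$ as soon as there is one more such edge.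
\begin{enumerate}
\item[(i)] Suppose $D_i=\emptyset$. The map $g_i$ sends all edges of $\Lambda$ to edges and is not an isomorphism onto $G[C\cup W_i]$, so this graph has an edge that is not an image. As $b$ is an isomorphism onto $G[C]$, that edge has an end in $W_i$. So $\delta_1\le\theta-\alpha$.
\item[(ii)] Suppose $D_i\not\subseteq B_{i-1}$. As $D_i$ is disjoint from $W_i$, also $D_i\not\subseteq B_{i-1}\cup W_i$, and Lemma~\ref{lem:closure}(b) gives $\delta_2\le-\gamma_t$.
\item[(iii)] Suppose $\emptyset\neq D_i\subseteq B_{i-1}$. The witness costs nothing now, and the gain must come from an edge between $D_i$ and $W_i$. Let $e(D_i,W_i)$ be the number of such edges. An edge inside $C\cup W_i\cup D_i$ with an end in $D_i$ lies inside $C\cup D_i$ or joins $D_i$ to $W_i$, so by rigidity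
\[
0>\delta\bigl((C\cup W_i\cup D_i)/(C\cup W_i)\bigr)=\delta\bigl((C\cup D_i)/C\bigr)-\alpha\,e(D_i,W_i).
\]
Since $C$ is $t$-closed and $0<|D_i|\le t$, the first term on the right is positive, so $e(D_i,W_i)\ge1$. Such an edge lies inside $B_{i-1}\cup W_i$, has an end in $W_i$, and does not lie inside $C\cup W_i$. So $\delta_1\le\theta-\alpha$.
\end{enumerate}
This proves \eqref{eq:step}.

Let $M>2r/\eta_0$ be a fixed integer, $Q=r+M(m+t)$ and $\beta=r+M(\theta-\eta_0)$. Then $|B_M|\le Q$, and $\delta(B_M)\le\beta$ by \eqref{eq:add}, \eqref{eq:step} and $\delta(C)\le r$. An embedding over $b$ is determined by its $m$ values on $W$, so for given $C$ and $b$ at most $Q^{mM}$ tuples $(g_1,\dots,g_M)$ give the same set $B_M$. If some $(C,b)$ has more than $n^{\theta-\eta}$ bad embeddings, then $G$ contains at least $Q^{-mM}n^{M(\theta-\eta)}$ sets of size at most $Q$ and weight at most $\beta$. By Lemma~\ref{lem:first} and Markov's inequality this has probability at most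
\[
Q^{mM}n^{\beta-M(\theta-\eta)+o(1)}=n^{r-M\eta_0/2+o(1)}\to0.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:closedbase}
The hypothesis that $C$ is $t$-closed is used only in case (iii), and it cannot be dropped. In the setting of Section~\ref{sec:example} let $\Lambda$ be an edge, $R$ one of its ends, $t=2$, and $C=\{x\}$ with $x$ in a triangle $xzw$. For every neighbor $y$ of $x$, the rigid pair $(\{x\},\{x,z,w\})$ is not contained in $\{x,y\}$, so $\{x,y\}$ is not $2$-closed by Lemma~\ref{lem:closure}(b). All $|N(x)|\ge n^{\theta+o(1)}$ embeddings are bad.
\end{remark}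

\section{The closure determines the value}\label{sec:induction}

\subsection{Type functions}

A \emph{$k$-type} is a triple $(\Gamma,a,\varphi)$ consisting of a finite graph $\Gamma$ (which may be empty if $k=0$), a tuple $a\in V(\Gamma)^k$ whose entries may repeat, and a map $\varphi:V(\Gamma)\to\Omega$. Its \emph{size} is $|V(\Gamma)|$. An isomorphism of types is a graph isomorphism that respects $a$ and $\varphi$. A \emph{type function} of arity $k$ assigns a real number $f(\Gamma,a,\varphi)$ to every $k$-type, is invariant under isomorphism, and is continuous in $\varphi\in\Omega^{V(\Gamma)}$ for each $(\Gamma,a)$. Up to isomorphism there are finitely many $(\Gamma,a)$ of size at most $L$, and $\Omega^{V(\Gamma)}$ is compact. Hence: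
\begin{enumerate}
\item[(U)] For every $L$, $f$ is bounded on types of size at most $L$, and for every $\varepsilon>0$ there is $\rho>0$ such that $|f(\Gamma,a,\varphi)-f(\Gamma,a,\varphi')|\le\varepsilon$ for all types of size at most $L$ with $\|\varphi(v)-\varphi'(v)\|<\rho$ for all $v$.
\end{enumerate}
The \emph{$t$-local part} of a type is
\[
\operatorname{loc}_t(\Gamma,a,\varphi)=\bigl(\Gamma[D],\,a,\,\varphi|_D\bigr),\qquad D=\operatorname{cl}_t^\Gamma(a).
\]
Closures are preserved by graph isomorphisms and do not depend on $\varphi$, so $f\circ\operatorname{loc}_t$ is a type function whenever $f$ is.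

Every term $\tau$ is bounded on graphs with features in $\Omega$: there is $M_\tau$ with $|\tau|\le M_\tau$. This follows by induction, since atoms are bounded, a continuous function is bounded on a cube $[-M,M]^j$, and suprema and means stay within the bound for their argument and the default value. The compactness of $\Omega$, used here and in (U), is needed: if $H_1$ had a distribution with $\Pr(H_1\le y)<1$ for all $y$, then $\Pr(\mathrm{Sup}_xH_1(x)\le y)=\Pr(H_1\le y)^n\to0$ for all $y$, and there would be no limit distribution.

\begin{proposition}\label{prop:local}
Let $\tau$ be a term whose free variables are among the distinct variables $\bar x=(x_1,\dots,x_k)$. There are $t\ge0$ and a type function $f$ of arity $k$ such that for every $\varepsilon>0$, a.a.s.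
\begin{equation}\label{eq:local}
\bigl|\tau(G;\bar x)-f\bigl(\operatorname{loc}_t(G,\bar x,H)\bigr)\bigr|\le\varepsilon\qquad\text{for all }\bar x\in V^k.
\end{equation}
\end{proposition}

We say that $(t,f)$ \emph{describes} $\tau(\bar x)$. The parameter $t$ can be raised: if $(t,f)$ describes $\tau(\bar x)$ and $s\ge t$, then so does $(s,f\circ\operatorname{loc}_t)$. Indeed $\operatorname{cl}^G_t(\bar x)\subseteq U:=\operatorname{cl}_s^G(\bar x)$, so Lemma~\ref{lem:closure}(d) gives $\operatorname{loc}_t(\operatorname{loc}_s(G,\bar x,H))=\operatorname{loc}_t(G,\bar x,H)$.

The proof is by induction on the construction of $\tau$, for all lists $\bar x$ at once. By renaming bound variables we may assume that a variable $y$ being bound is not among $\bar x$.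

\subsection{Atoms and connectives}

For an atom take $t=0$, so that $\operatorname{loc}_0(G,\bar x,H)$ is the graph induced on the entries of $\bar x$ with its features. For a constant $c$, for $H_i(x_j)$, $E(x_i,x_j)$ and $x_i=x_j$ let $f(\Gamma,a,\varphi)$ be $c$, the $i$th coordinate of $\varphi(a_j)$, the indicator of $a_ia_j\in E(\Gamma)$, and the indicator of $a_i=a_j$, respectively. Then \eqref{eq:local} holds without error.

Let $\tau=F(\tau_1,\dots,\tau_j)$. Raise the parameters so that $(t,f_i)$ describes $\tau_i(\bar x)$ with one $t$, and put $f=F(f_1,\dots,f_j)$, a type function because $F$ is continuous. Let $M$ bound all $|\tau_i|$, and all $|f_i|$ on types of size at most $\kappa(k,t)$. Since $F$ is uniformly continuous on $[-M,M]^j$, there is $\varepsilon'>0$ such that changing each argument by at most $\varepsilon'$ within this cube changes $F$ by at most $\varepsilon$. On the a.a.s.\ event that all closures of $k$-tuples have size at most $\kappa(k,t)$ and \eqref{eq:local} holds for each $\tau_i$ with $\varepsilon'$, it holds for $\tau$ with $\varepsilon$.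

\subsection{Means}

Let $(t,f)$ describe $\tau(\bar x,y)$. We treat $\sigma(\bar x)=\mathrm{Mean}_{y\in N(x_i)}\tau$ and $\sigma(\bar x)=\mathrm{Mean}_y\,\tau$ together. In the local case let $N=N(x_i)$ and $\theta=1-\alpha$, and let $\Gamma^+$ be $\Gamma$ with a new vertex $u$ joined to $a_i$ only. In the global case let $N=V$ and $\theta=1$, and let $\Gamma^+$ be $\Gamma$ with a new isolated vertex $u$. A mean sees only the typical $y\in N$, and the typical $y$ is attached to the closure of $\bar x$ as $u$ is attached to $\Gamma$, with a feature drawn from $\mathcal D$. So we define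
\[
f_\sigma(\Gamma,a,\varphi)=\int_\Omega f\bigl(\Gamma^+,au,\varphi\cup\{u\mapsto z\}\bigr)\,d\mathcal D(z).
\]
By (U), moving $\varphi$ by less than $\rho$ moves the integrand by at most $\varepsilon$ for every $z$, so $f_\sigma$ is a type function. We show that $(t,f_\sigma)$ describes $\sigma(\bar x)$.

Let $\kappa=\kappa(k,t)$ and $\varepsilon>0$. Let $M\ge1$ bound $|\tau|$, and $|f|$ on types of size at most $\kappa+1$, and let $\rho$ be given by (U) for $f$, $L=\kappa+1$ and $\varepsilon$. Partition the compact set $\Omega$ into nonempty Borel cells $P_1,\dots,P_q$ of diameter less than $\rho$, choose $z_l\in P_l$, and put $\varepsilon'=\varepsilon/(qM)$. Each pair $(V(\Gamma),V(\Gamma^+))$ is safe with weight $\theta>0$, and up to isomorphism there are finitely many with $|V(\Gamma)|\le\kappa$; let $\eta>0$ be the least of the constants that Lemma~\ref{lem:few} gives for them. A.a.s.\ the following hold together: \eqref{eq:local} for $\tau$ with $\varepsilon$; Lemma~\ref{lem:bounded} for $(k,t)$; Lemma~\ref{lem:few} for all these pairs; and Lemma~\ref{lem:nbhd} for the cells and $\varepsilon'$. Assume this, fix $\bar x\in V^k$, let $C=\operatorname{cl}_t(\bar x)$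 and $\Gamma=G[C]$, and put
\[
\psi(z)=f\bigl(\Gamma^+,\bar xu,H|_C\cup\{u\mapsto z\}\bigr),\qquad\text{so that}\qquad\int\psi\,d\mathcal D=f_\sigma\bigl(\operatorname{loc}_t(G,\bar x,H)\bigr).
\]

The embeddings of $\Gamma^+$ over the identity on $C$ correspond to the vertices $y\in N\setminus C$ through $u\mapsto y$. As $C$ is $t$-closed, all but at most $\kappa+n^{\theta-\eta}$ vertices $y\in N$ give a $t$-good embedding. For such $y$ we have $\operatorname{cl}_t(\bar xy)=C\cup\{y\}$: the inclusion $\subseteq$ holds because $C\cup\{y\}$ is $t$-closed, and $\supseteq$ holds by monotonicity. Moreover $G[C\cup\{y\}]$ is isomorphic to $\Gamma^+$ through $u\mapsto y$. Hence $f(\operatorname{loc}_t(G,\bar xy,H))=\psi(H(y))$ and $|\tau(\bar x,y)-\psi(H(y))|\le\varepsilon$. Since $|N|\ge n^{\theta+o(1)}$, the default value is not used, and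
\[
\Bigl|\sigma(\bar x)-\frac1{|N|}\sum_{y\in N}\psi(H(y))\Bigr|\le\varepsilon+2M\,\frac{\kappa+n^{\theta-\eta}}{|N|}\le2\varepsilon
\]
for $n$ large, independently of $\bar x$. Let $\nu_l$ be the fraction of $y\in N$ with $H(y)\in P_l$. On $P_l$ the function $\psi$ is within $\varepsilon$ of $\psi(z_l)$. So the average of $\psi(H(y))$ over $N$ is within $\varepsilon$ of $\sum_l\nu_l\psi(z_l)$; this sum is within $q\varepsilon'M=\varepsilon$ of $\sum_l\mathcal D(P_l)\psi(z_l)$; and the latter is within $\varepsilon$ of $\int\psi\,d\mathcal D$. Altogether \eqref{eq:local} holds for $\sigma$ with error $5\varepsilon$, and $\varepsilon$ was arbitrary.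

\subsection{Suprema}

Let $(t,f)$ describe $\tau(\bar x,y)$ and let $\sigma(\bar x)=\mathrm{Sup}_y\,\tau$. Now every $y$ counts. The value at $y$ is determined by $\operatorname{cl}_t(\bar xy)$, a set of at most $m_0=\kappa(k+1,t)$ vertices that may be attached to $\bar x$ in part rigidly, like the triangle partners in $\sigma_2$. Whether such a part exists depends on $\bar x$, so it has to be visible in the local part of $\bar x$. We therefore pass to a larger closure $C=\operatorname{cl}_s(\bar x)$ with
\[
s=\max(t,m_0).
\]
Over $C$, every extension by at most $m_0$ vertices that occurs in $G$ is safe by \eqref{eq:closedsafe}. Conversely, Lemmas~\ref{lem:many} and~\ref{lem:few} show that every safe extension occurs. The supremum thus becomes a maximum over safe extensions.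

For a $k$-type $(\Gamma,a,\varphi)$, call $(\Lambda,u,\varphi')$ \emph{admissible} if $\Lambda$ is a graph with $V(\Gamma)\subseteq V(\Lambda)$, $\Lambda[V(\Gamma)]=\Gamma$, $|V(\Lambda)\setminus V(\Gamma)|\le m_0$ and $(V(\Gamma),V(\Lambda))$ safe, $u$ is a vertex of $\Lambda$, and $\varphi':V(\Lambda)\to\Omega$ extends $\varphi$. Put
\[
f_\sigma(\Gamma,a,\varphi)=\max_{(\Lambda,u,\varphi')\text{ admissible}}f\bigl(\operatorname{loc}_t(\Lambda,au,\varphi')\bigr).
\]
Admissible triples exist: $m_0\ge k+1\ge1$, and adding one isolated vertex gives a safe pair of weight $1$. Up to isomorphisms fixing $V(\Gamma)$ there are finitely many $(\Lambda,u)$, and for each of them the new features range over a compact product of copies of $\Omega$, so the maximum is attained. It is invariant under isomorphism. It is continuous in $\varphi$: if $\varphi$ moves by less than the $\rho$ of (U), then keeping the new features fixed changes each competing value by at most $\varepsilon$, and so the maximum changes by at most $\varepsilon$. We show that $(s,f_\sigma)$ describes $\sigma(\bar x)$.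

Let $\varepsilon>0$, let $L=\kappa(k,s)+m_0$, and let $\rho$ be given by (U) for $f$, $L$ and $\varepsilon$. Cover $\Omega$ by finitely many open balls $O_1,\dots,O_q$ of radius $\rho/2$ with centers in $\Omega$. Each has positive $\mathcal D$-measure because $\Omega$ is the support. Up to isomorphism there are finitely many safe pairs $(R,V(\Lambda))$ with $|R|\le\kappa(k,s)$ and $1\le|V(\Lambda)\setminus R|\le m_0$. A.a.s.\ the following hold together: \eqref{eq:local} for $\tau$ with $\varepsilon$; Lemma~\ref{lem:bounded} for $(k,s)$ and $(k+1,t)$; and, for all these pairs, Lemma~\ref{lem:many} with the balls $O_l$ and Lemma~\ref{lem:few} with the parameter $t$. Assume this, and let $n$ be so large that for each pair the lower bound $n^{\theta+o(1)}$ of Lemma~\ref{lem:many} exceeds the upper bound $n^{\theta-\eta}$ of Lemma~\ref{lem:few}. Fix $\bar x\in V^k$, let $C=\operatorname{cl}_s(\bar x)$ and let $\Phi=f_\sigma(G[C],\bar x,H|_C)$.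

\emph{Upper bound.} Let $y\in V$, $D=\operatorname{cl}^G_t(\bar xy)$ and $\Lambda=G[C\cup D]$. Then $|D\setminus C|\le m_0\le s$ and $C$ is $s$-closed, so $(C,C\cup D)$ is safe by \eqref{eq:closedsafe}, and $(\Lambda,y,H|_{C\cup D})$ is admissible. By Lemma~\ref{lem:closure}(d), $\operatorname{cl}_t^\Lambda(\bar xy)=D$, so $\operatorname{loc}_t(\Lambda,\bar xy,H|_{C\cup D})=\operatorname{loc}_t(G,\bar xy,H)$. Hence $\tau(\bar x,y)\le f(\operatorname{loc}_t(G,\bar xy,H))+\varepsilon\le\Phi+\varepsilon$ for every $y$, and $\sigma(\bar x)\le\Phi+\varepsilon$.

\emph{Lower bound.} Let $(\Lambda,u,\varphi')$ be an admissible triple that attains $\Phi$. We need an injection $g:V(\Lambda)\to V$ fixing $C$ pointwise such that $g$ is an isomorphism onto $G[U]$, where $U=g(V(\Lambda))$, the set $U$ is $t$-closed in $G$, and $\|H(g(w))-\varphi'(w)\|<\rho$ for all $w$. If $\Lambda=G[C]$, the identity works, because $C$ is $s$-closed and hence $t$-closed. Otherwise choose for each $w\in V(\Lambda)\setminus C$ a ball $O_{\ell(w)}$ containing $\varphi'(w)$. The embeddings over the identity on $C$ with $H(g(w))\in O_{\ell(w)}$ outnumber the $t$-bad embeddings, so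 one of them is $t$-good. It has the required properties, since two points of a ball of radius $\rho/2$ are at distance less than $\rho$.

Put $y=g(u)$. As $U$ is $t$-closed and contains $\bar xy$, we have $\operatorname{cl}_t^G(\bar xy)\subseteq U$. By Lemma~\ref{lem:closure}(d) this closure equals $\operatorname{cl}_t^{G[U]}(\bar xy)$, which is $g(\operatorname{cl}_t^\Lambda(\bar xu))$ because $g$ is an isomorphism onto $G[U]$. So $\operatorname{loc}_t(G,\bar xy,H)$ is isomorphic to a type that differs from $\operatorname{loc}_t(\Lambda,\bar xu,\varphi')$ only in the features, by less than $\rho$ at each vertex, and its size is at most $L$. Therefore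
\[
\sigma(\bar x)\ge\tau(\bar x,y)\ge f\bigl(\operatorname{loc}_t(G,\bar xy,H)\bigr)-\varepsilon\ge f\bigl(\operatorname{loc}_t(\Lambda,\bar xu,\varphi')\bigr)-2\varepsilon=\Phi-2\varepsilon .
\]
So \eqref{eq:local} holds for $\sigma$ with error $2\varepsilon$. This completes the induction and the proof of Proposition~\ref{prop:local}. \qed

\begin{remark}\label{rem:recursion}
The pair $(t,f)$ is built from $\tau$, $\alpha$ and $\mathcal D$ alone; neither the $o(1)$ in the exponent of $p$ nor the default value of the local mean enters. For $\sigma_1$ in Section~\ref{sec:example}, the inner term has $t=0$, so $s=m_0=\kappa(2,0)=2$. A new vertex $u$ joined to $a_1$ with feature $1$ is admissible and gives the largest possible value, so $f_{\sigma_1}\equiv1$, as found by hand.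
\end{remark}

\subsection{Proof of Theorems~\ref{thm:main} and~\ref{thm:plus}}

Theorem~\ref{thm:main} is the special case of Theorem~\ref{thm:plus} with $p=n^{-\alpha}$ and Lipschitz connectives. Let $\tau$ be closed, and let $(t,f)$ describe it with $k=0$. By Lemma~\ref{lem:bounded}, a.a.s.\ $\operatorname{cl}_t(\emptyset)=\emptyset$, so the local part is the empty type. With $c_\tau$ the value of $f$ at the empty type, \eqref{eq:local} gives $|\tau(\mathbb G_n)-c_\tau|\le\varepsilon$ a.a.s.\ for every $\varepsilon>0$.

Now let $k\ge1$ and let $(t,f_\tau)$ describe $\tau(x_1,\dots,x_k)$. Let $\Lambda$ be the edgeless graph on $\{1,\dots,k\}$ and $R=\emptyset$. This pair is safe with $\theta=k$, its embeddings are the $k$-tuples of distinct vertices, and a tuple is $t$-good if it spans no edge and its set of entries is $t$-closed. Let $\mathcal A_n$ be the event that $\emptyset$ is $t$-closed and the conclusion of Lemma~\ref{lem:few} holds; it holds a.a.s., and on it at most $n^{k-\eta}$ tuples are bad. The distribution of $\mathbb G_n$ is invariant under permutations of $V$, so the probability that a fixed tuple $\bar x$ of distinct vertices is bad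 equals the expected fraction of bad tuples. This is at most $n^{k-\eta}/(n-k)^k+\Pr(\mathcal A_n^c)\to0$. If $\bar x$ is good, then $\operatorname{loc}_t(G,\bar x,H)$ is the edgeless graph on $\bar x$ with its features. Define $f(z_1,\dots,z_k)=f_\tau(\Lambda,(1,\dots,k),i\mapsto z_i)$, a continuous function on $\Omega^k$. By \eqref{eq:local},
\[
\tau(G;\bar x)-f\bigl(H(x_1),\dots,H(x_k)\bigr)\to0\quad\text{in probability}.
\]
For every $n$ the variable $f(H(x_1),\dots,H(x_k))$ has the distribution of $f(\xi_1,\dots,\xi_k)$, and adding a sequence that tends to $0$ in probability does not change a limit in distribution. \qed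

\section{Rational exponents and discontinuous connectives}\label{sec:converse}

\subsection{Rational exponents}

For rational $\alpha$ we look for a graph $J$ of weight zero all of whose nonempty proper subgraphs have positive weight. Write $v(J)$ and $e(J)$ for the numbers of vertices and edges. A graph $J$ is \emph{strictly balanced} if $e(J')/v(J')<e(J)/v(J)$ for every nonempty proper subgraph $J'$. A graph $J$ with $v(J)\ge2$ is \emph{strongly balanced} if $e(J')/(v(J')-1)\le e(J)/(v(J)-1)$ for every subgraph $J'$ with $v(J')\ge2$. A \emph{copy} of $J$ in $G$ is a subgraph isomorphic to $J$, not necessarily induced. We use two theorems.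
\begin{itemize}
\item Ruci\'nski and Vince \cite{RV}: if $1\le v-1\le e\le\binom v2$, there is a strongly balanced graph with $v$ vertices and $e$ edges.
\item Bollob\'as \cite{Bol}: if $J$ is strictly balanced with $v$ vertices and $e$ edges and $n^vp^e=1$, then the number of copies of $J$ in $G(n,p)$ converges in distribution to a Poisson variable with mean $1/|\operatorname{Aut}J|$.
\end{itemize}
For $\alpha=2/3$ the complete graph on four vertices serves. It has $e/v=3/2$, its subgraphs on one, two and three vertices have ratio at most $0$, $1/2$ and $1$, those on four vertices have fewer than six edges, and $n^4p^6=1$. So it appears with probability tending to $1-e^{-1/24}$.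

\begin{proof}[Proof of Theorem~\ref{thm:rational}]
If $\alpha$ is irrational, apply Theorem~\ref{thm:main}. Let $\alpha=a/b$ with positive integers $a<b$. Take $j=2b+1$, $v=ja$ and $e=jb$. Then $1\le v-1\le e$, and $e\le\binom v2$ because $a(ja-1)\ge j-1=2b$. Let $J$ be a strongly balanced graph on $\{1,\dots,v\}$ with $e$ edges. It is strictly balanced. For a subgraph $J'$ with $2\le v(J')<v$,
\[
\frac{e(J')}{v(J')}=\frac{e(J')}{v(J')-1}\Bigl(1-\frac1{v(J')}\Bigr)\le\frac e{v-1}\Bigl(1-\frac1{v(J')}\Bigr)<\frac e{v-1}\Bigl(1-\frac1v\Bigr)=\frac ev .
\]
If $v(J')=1$ the ratio is $0<e/v$, and a proper subgraph with $v(J')=v$ has fewer than $e$ edges. Since $v-\alpha e=0$ we have $n^vp^e=1$. The closed term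
\[
\tau_J=\mathrm{Sup}_{y_1}\cdots\mathrm{Sup}_{y_v}\min\Bigl(\{E(y_i,y_{i'}):ii'\in E(J)\}\cup\{1-(y_i=y_{i'}):i<i'\}\Bigr)
\]
uses only Lipschitz connectives, and it equals $1$ if $G$ contains a copy of $J$ and $0$ otherwise. By the theorem of Bollob\'as, $\Pr(\tau_J=1)\to1-e^{-1/|\operatorname{Aut}J|}\in(0,1)$. For any constant $c$, one of the values $0,1$ is at distance at least $1/2$ from $c$, and $\tau_J$ takes that value with probability bounded away from $0$. So $\tau_J$ does not converge in probability to a constant.
\end{proof}

The term $\tau_J$ does converge in distribution. Theorem~\ref{thm:rational} concerns convergence to constants and makes no statement about the convergence law for rational $\alpha$.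

\subsection{Discontinuous connectives}

The means give access to the number of vertices: on every graph with $n$ vertices,
\[
\tau_0=\mathrm{Mean}_y\mathrm{Mean}_z\,(y=z)=\frac1n .
\]
A continuous connective applied to $\tau_0$ converges to its value at $0$. A discontinuous one can read off the parity of $n$, once Lipschitz functions have moved the points $1/n$ into position near the discontinuity.

\begin{proof}[Proof of Theorem~\ref{thm:continuous}]
If every $F\in\mathcal F$ is continuous, each term of the language is covered by Theorem~\ref{thm:plus}. Conversely, let $F\in\mathcal F$, $F:\mathbb R^k\to\mathbb R$, be discontinuous at $a=(a_1,\dots,a_k)$. There are $\varepsilon>0$ and points arbitrarily close to $a$ at which $F$ differs from $F(a)$ by at least $\varepsilon$. For each odd $n$ choose such a point $b_n$ with $\|b_n-a\|_\infty\le1/(2n^2)$. Define $r=(r_1,\dots,r_k):\mathbb R\to\mathbb R^k$ by $r(1/n)=b_n-a$ for odd $n$ and $r(1/n)=0$ for even $n$, linear on each interval $[\frac1{n+1},\frac1n]$, equal to $0$ on $(-\infty,0]$, and constant on $[1,\infty)$. At one end of $[\frac1{n+1},\frac1n]$ the function $r_i$ vanishes, at the other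 it is at most $1/(2n^2)$ in absolute value, and the interval has length $1/(n(n+1))$. So the slope is at most $(n+1)/(2n)\le1$ in absolute value. Also $|r_i|\le1/(2n^2)$ on this interval, so $r_i$ is continuous at $0$. Hence each $r_i$ is Lipschitz, and the functions $z\mapsto a_i+r_i(z)$ belong to $\mathcal F$.

The closed term $\tau=F\bigl(a_1+r_1(\tau_0),\dots,a_k+r_k(\tau_0)\bigr)$ has the deterministic value $F(a+r(1/n))$, which is $F(a)$ for even $n$ and $F(b_n)$ for odd $n$. Suppose it converges in distribution. A distribution function has at most countably many discontinuities, so the limit has continuity points $y_1\in(F(a)-\varepsilon,F(a))$ and $y_2\in(F(a),F(a)+\varepsilon)$, and $\Pr(\tau\le y_2)-\Pr(\tau\le y_1)$ converges. But this difference is $1$ for even $n$ and $0$ for odd $n$, a contradiction.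
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABL}
Sam Adam-Day, Michael Benedikt, Alberto Larrauri,
\emph{Convergence Laws for Extensions of First-Order Logic with Averaging},
arXiv:2504.14270 (2025).

\bibitem{Bol}
Bollob\'as,
\emph{Threshold functions for small subgraphs},
Math. Proc. Cambridge Philos. Soc. 90 (1981).

\bibitem{RV}
Ruci\'nski and Vince,
\emph{Strongly balanced graphs and random graphs},
J. Graph Theory 10 (1986).

\end{thebibliography}
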